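\title{The union of two convergence sets need not be a convergence set}

\begin{abstract}
A divergent formal power series in $n+1$ complex variables may still converge on some complex lines through the origin. These lines form a subset of $\mathbb{P}^n$, and the subsets that arise in this way are called convergence sets. Chen and Ma asked whether a countable union of convergence sets is again a convergence set. We show that the answer is negative for every $n\ge 2$: there are two disjoint compact convergence sets whose union is not a convergence set. The two sets are closures of unions of small circles that are paired by annuli on transcendental curves. We also characterize convergence sets in terms of homogeneous polynomials and describe a class of closed sets, containing all proper algebraic subsets, countably many of which can always be added to a convergence set.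
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix $n\ge 2$. A formal power series $f=\sum_\alpha a_\alpha z^\alpha\in\mathbb{C}[[z_0,\dots,z_n]]$ is \emph{convergent} if it converges absolutely in some neighborhood of the origin of $\mathbb{C}^{n+1}$; equivalently, if there is $C>0$ with $|a_\alpha|\le C^{|\alpha|+1}$ for all $\alpha\in\mathbb{N}^{n+1}$. Otherwise $f$ is \emph{divergent}. A divergent series may still converge after restriction to some complex lines through the origin. Write $f=\sum_{m\ge0}h_m$ with $h_m$ a homogeneous polynomial of degree $m$. The restriction of $f$ to the line spanned by $z\ne0$ is the one-variable series $\sum_m h_m(z)t^m$. Replacing $z$ by a nonzero multiple rescales $t$, so whether this series has positive radius of convergence depends only on the point $[z]\in\mathbb{P}^n$; when it does, we say that $f$ \emph{converges along} $[z]$. Put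
\[
\operatorname{Conv}(f)=\{\xi\in\mathbb{P}^n:\ f \text{ converges along }\xi\}.
\]
A set $E\subset\mathbb{P}^n$ is a \emph{convergence set} if $E=\operatorname{Conv}(f)$ for some divergent $f$. By the Cauchy--Hadamard formula,
\begin{equation}\label{eq:CH}
[z]\in\operatorname{Conv}(f)\iff \sup_{m\ge1}|h_m(z)|^{1/m}<\infty .
\end{equation}
The following question is posed, and left open, by Chen and Ma \cite{CM}.

\begin{quote}
\emph{Is the union of a countable collection of convergence sets in $\mathbb{P}^n$ necessarily a convergence set in $\mathbb{P}^n$?}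
\end{quote}

The simplest cases suggest that it is. If $P$ is a nonzero homogeneous polynomial of degree $d\ge1$, the series $\sum_{k\ge1}(kP)^k$ has $|h_{kd}(z)|^{1/kd}=(k|P(z)|)^{1/d}$, so by \eqref{eq:CH} it converges exactly along the hypersurface $\{P=0\}$; the union of two hypersurfaces is again a hypersurface, and Theorem~\ref{thm:C} below shows that countably many proper algebraic sets can be added to any convergence set. Condition \eqref{eq:CH} presents every convergence set as a countable union of closed sets, a form that survives countable unions. Finally, it is known that if $\psi$ is a transcendental entire function and $\Gamma=\{[1:z:\psi(z)]:z\in\mathbb{C}\}\subset\mathbb{P}^2$, then the union of a countable collection of convergence sets contained in $\Gamma$ is a convergence set. (For intersections it is known that a countable intersection of convergence sets need not be a convergence set. Neither fact is used below.) Nevertheless the answer is negative, and two sets suffice.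

\begin{theorem}\label{thm:A}
For every $n\ge2$ there are two disjoint compact convergence sets $X,Y\subset\mathbb{P}^n$ such that $X\cup Y$ is not a convergence set. More precisely, there are points $x_1,x_2,\dots\notin X\cup Y$ such that for every formal power series $f$ with $\operatorname{Conv}(f)\supseteq X\cup Y$, the set $\operatorname{Conv}(f)$ contains infinitely many $x_j$.
\end{theorem}

The countable collection $X,Y,Y,Y,\dots$ then answers the question.

The obstruction is the maximum principle. Let $C$ and $D$ be the two boundary circles of an annulus on a holomorphic curve in $\mathbb{P}^2$. If the numbers $|h_m|^{1/m}$ are bounded uniformly on $C\cup D$, they are bounded on the annulus, and $f$ converges at points outside $C\cup D$. Two things have to be arranged. First, each circle alone must bound nothing, so that it is a convergence set; we achieve this on a curve given by a lacunary Laurent series with essential singularities at both ends. Second, convergence along each point of $C\cup D$ does not give a uniform bound on $C\cup D$: Baire's theorem gives one only on an arc of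 each circle. We therefore let $X$ and $Y$ be closures of unions of small circles $C_j$ and $D_j$, with $C_j\cup D_j$ bounding an annulus on its own curve, and make the pairs $(C_j,D_j)$ dense in $X\times Y$. Then the open pieces of $X$ and $Y$ supplied by Baire's theorem contain whole pairs.

Section~\ref{sec:H} translates the problem into one about logarithms of homogeneous polynomials and characterizes convergence sets (Theorem~\ref{thm:B}). Section~\ref{sec:glue} isolates the mechanism that makes a union work and proves Theorem~\ref{thm:C}; the same mechanism is used again in the counterexample. Sections~\ref{sec:curve} and~\ref{sec:finite} study circles on the lacunary curves, Section~\ref{sec:XY} constructs $X$ and $Y$, and Section~\ref{sec:proofA} completes the proof of Theorem~\ref{thm:A}.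

\section{Normalized logarithms of homogeneous polynomials}\label{sec:H}

Let $|z|$ be the Euclidean norm on $\mathbb{C}^{n+1}$. Condition \eqref{eq:CH} compares the numbers $|h_m(z)|^{1/m}$ for different $m$, so we normalize by the degree. For a nonzero homogeneous polynomial $P$ of degree $d\ge1$ put
\[
u_P([z])=\tfrac1d\log|P(z)|-\log|z|\in[-\infty,\infty),\qquad [z]\in\mathbb{P}^n,
\]
and let $\mathcal{H}$ be the set of all such functions. Since $e^{u_P}=|P(z)|^{1/d}/|z|$ is a continuous real function on the compact space $\mathbb{P}^n$, each $u\in\mathcal{H}$ is continuous as a map to $[-\infty,\infty)$ and bounded above. Two closure properties are used throughout.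
\begin{itemize}
\item[(H1)] If $u\in\mathcal{H}$ and $a\in\mathbb{R}$, then $u+a\in\mathcal{H}$, because $u_P+a=u_{e^{ad}P}$.
\item[(H2)] If $u_{P_1},\dots,u_{P_s}\in\mathcal{H}$ and $t_1,\dots,t_s$ are positive rational numbers with $\sum t_i=1$, then $\sum t_iu_{P_i}\in\mathcal{H}$. Indeed, choose an integer $M\ge1$ such that all $e_i=t_iM/\deg P_i$ are integers; then $\prod P_i^{e_i}$ has degree $M$ and $u_{\prod P_i^{e_i}}=\sum t_iu_{P_i}$.
\end{itemize}
For a formal series $f=\sum h_m$ and $k\ge1$ let
\begin{equation}\label{eq:Kk}
K_k(f)=\{[z]\in\mathbb{P}^n:\ |h_m(z)|\le e^{km}|z|^m\ \text{ for all } m\ge1\},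
\end{equation}
the set where $u_{h_m}\le k$ for all $m\ge1$ with $h_m\ne0$. These sets are compact and increase with $k$, and $\bigcup_kK_k(f)=\operatorname{Conv}(f)$ by \eqref{eq:CH}. Thus $\operatorname{Conv}(f)$ is the set where a countable family in $\mathcal{H}$ is bounded above. Conversely, every countable family produces a series.

\begin{lemma}\label{lem:family}
Let $\mathcal{P}$ be a countable set of nonzero homogeneous polynomials of positive degree, and let $E=\{x\in\mathbb{P}^n:\sup_{P\in\mathcal{P}}u_P(x)<\infty\}$. If $E\ne\mathbb{P}^n$, then $E$ is a convergence set.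
\end{lemma}

\begin{proof}
The set $\mathcal{P}$ is infinite, since a finite family is bounded above everywhere. Write $\mathcal{P}=\{P_1,P_2,\dots\}$ and $d_i=\deg P_i$. Raising $P_i$ to a power does not change $u_{P_i}$, and we use this freedom to put the polynomials in different degrees: choose integers $e_i\ge1$ with $e_id_i$ strictly increasing, and let $f=\sum_iP_i^{e_i}$. For $|z|=1$ and $m=e_id_i$ we have $|h_m(z)|^{1/m}=e^{u_{P_i}([z])}$, and all other $h_m$ vanish. By \eqref{eq:CH}, $\operatorname{Conv}(f)=E$. A convergent series converges along every point, because $|a_\alpha|\le C^{|\alpha|+1}$ gives $|h_m(z)|\le (n+1)^mC^{m+1}|z|^m$. Since $E\ne\mathbb{P}^n$, the series $f$ is divergent.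
\end{proof}

A bound for a polynomial on an open set propagates everywhere, at a cost that is independent of the degree after normalization.

\begin{lemma}[Bernstein--Walsh inequality]\label{lem:BW}
For each nonempty open set $O\subset\mathbb{P}^n$ there is a constant $c_O$ such that $u\le\sup_Ou+c_O$ on $\mathbb{P}^n$ for all $u\in\mathcal{H}$.
\end{lemma}

\begin{proof}
After a unitary change of coordinates, $O$ contains $\{[1:\omega]:\omega\in\mathbb{C}^n,\ |\omega|\le\rho\}$ for some $\rho\in(0,1]$. Let $u=u_P$, $d=\deg P$ and $p(\omega)=P(1,\omega)$, a polynomial of degree at most $d$. For a unit vector $e\in\mathbb{C}^n$ the function $t\mapsto p(te)/t^d$ is holomorphic on $\{|t|\ge\rho\}\cup\{\infty\}$, so the maximum principle gives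
\[
|p(\omega)|\le\max_{|\omega'|\le\rho}|p(\omega')|\cdot\max(1,|\omega|/\rho)^d .
\]
On the ball, $\frac1d\log|p|\le\sup_Ou+\frac12\log(1+\rho^2)$, and $\max(1,|\omega|/\rho)\le\rho^{-1}(1+|\omega|^2)^{1/2}$. Hence $u([1:\omega])\le\sup_Ou+\frac12\log(1+\rho^2)+\log(1/\rho)$ for all $\omega$, and by continuity the same bound holds where $z_0=0$.
\end{proof}

\begin{lemma}\label{lem:meager}
If $f$ is divergent, then every $K_k(f)$ has empty interior. In particular no convergence set equals $\mathbb{P}^n$.
\end{lemma}

\begin{proof}
If $K_k(f)$ contains a nonempty open set $O$, Lemma~\ref{lem:BW} gives $|h_m(z)|\le e^{m(k+c_O)}|z|^m$ for all $z$ and $m\ge1$. The Cauchy estimates on the unit polydisc, where $|z|\le\sqrt{n+1}$, give $|a_\alpha|\le(\sqrt{n+1}\,e^{k+c_O})^{|\alpha|}$ for $|\alpha|\ge1$, so $f$ is convergent. The last statement follows from Baire's theorem: a nonempty compact metric space is not a countable union of closed sets with empty interior.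
\end{proof}

Lemmas~\ref{lem:family} and~\ref{lem:meager} show that the intersection of two convergence sets is a convergence set: take the union of the two families of polynomials. No such operation on families produces the union of the sets, and the following characterization shows what has to be checked instead.

\begin{theorem}\label{thm:B}
A set $E\subsetneq\mathbb{P}^n$ is a convergence set if and only if there are increasing compact sets $K_k$ with $E=\bigcup_kK_k$ and constants $\gamma_k$ such that, for every $x\notin E$,
\[
\sup\{u(x):\ u\in\mathcal{H},\ u\le\gamma_k\text{ on }K_k\text{ for all }k\}=\infty .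
\]
\end{theorem}

\begin{proof}
Call $u\in\mathcal{H}$ admissible if $u\le\gamma_k$ on $K_k$ for all $k$. If $E=\operatorname{Conv}(f)$, take $K_k=K_k(f)$ and $\gamma_k=k$. The functions $u_{h_m}$ with $m\ge1$, $h_m\ne0$, are admissible, and by \eqref{eq:CH} their supremum is infinite at each $x\notin E$.

Conversely, suppose the condition holds. For each integer $A\ge1$ the open sets $\{u>A\}$, with $u$ admissible, cover $\mathbb{P}^n\setminus E$. A subspace of $\mathbb{P}^n$ is second countable, so countably many of them suffice (Lindel\"of). The union over $A$ of these countable families is a countable family of admissible functions. Its supremum is at most $\gamma_k$ on $K_k$, hence finite on $E$, and it is infinite off $E$. Lemma~\ref{lem:family} applies.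
\end{proof}

The case in which a single bound works on all of $E$ deserves a name. For compact $K\subset\mathbb{P}^n$ let
\[
V_K(x)=\sup\{u(x):\ u\in\mathcal{H},\ u\le0\text{ on }K\},
\]
and call $K$ \emph{hulled} if $V_K=\infty$ on $\mathbb{P}^n\setminus K$. The number $V_K(x)$ measures how far a bound on $K$ controls homogeneous polynomials at $x$: finiteness of $V_K(x)$ means that $|P(z)|^{1/d}/|z|$ at $x=[z]$ is at most a fixed multiple of its maximum on $K$, for all $P$ at once. By Theorem~\ref{thm:B} with $K_k=K$ and $\gamma_k=0$, a hulled compact set $K\ne\mathbb{P}^n$ is a convergence set.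

\section{Strong separation and unions that are convergence sets}\label{sec:glue}

Suppose we want to add a set $Z$ to a convergence set $E$. Let $x\notin E\cup Z$ and let $u$ be admissible for $E$ and large at $x$. On $Z$ the function $u$ may be as large as $\Lambda=\max u$, which can be far larger than $u(x)$. The only tool for repairing $u$ is the convex combination (H2): replace $u$ by $(1-t)u+tv$ with $v\le0$ and $t$ small. This succeeds if $tv\le-\Lambda$ on $Z$ while $tv(x)\ge-1$. As $\Lambda$ is not under our control, $v$ must be more negative on $Z$ than at $x$ by an arbitrarily large \emph{factor}.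

\begin{definition}\label{def:strong}
A point $x\in\mathbb{P}^n$ is \emph{strongly separated} from a set $Z\subset\mathbb{P}^n$ if there are $v_k\in\mathcal{H}$ and numbers $a_k\to\infty$ with $v_k\le0$ on $\mathbb{P}^n$, $v_k\le-a_k$ on $Z$, and $v_k(x)/a_k\to0$.
\end{definition}

If $Z$ is compact, this implies $V_Z(x)=\infty$, since $v_k+a_k\in\mathcal{H}$ is at most $0$ on $Z$ and equals $a_k(1+v_k(x)/a_k)\to\infty$ at $x$. The condition $V_Z(x)=\infty$ asks only for a large difference, not for a large factor; Remark~\ref{rem:notstrong} shows that it is strictly weaker.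

\begin{lemma}\label{lem:glue}
Let $x$ be strongly separated from each of $Z_1,\dots,Z_s$, and let $u\in\mathcal{H}$ with $u(x)\ge0$. Then there is $W\in\mathcal{H}$ with
\[
W\le\max(u,0)\ \text{ on }\mathbb{P}^n,\qquad W\le0\ \text{ on }Z_1\cup\dots\cup Z_s,\qquad W(x)\ge\tfrac12u(x)-1 .
\]
\end{lemma}

\begin{proof}
Fix $\Lambda>0$ with $u\le\Lambda$ on $\mathbb{P}^n$. For each $i$ let $v_k,a_k$ be as in Definition~\ref{def:strong} for $Z_i$; choose $k$ so large that $2\Lambda/a_k\le\frac1{2s}$ and $2\Lambda v_k(x)/a_k\ge-\frac1s$, let $w_i=v_k$, and let $t_i$ be a rational number in $[\Lambda/a_k,2\Lambda/a_k]$. Then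
\[
0<t_i\le\tfrac1{2s},\qquad w_i\le0,\qquad t_iw_i\le-\Lambda\ \text{ on }Z_i,\qquad t_iw_i(x)\ge-\tfrac1s .
\]
Put $t_0=1-\sum_it_i\in[\frac12,1)$ and $W=t_0u+\sum_it_iw_i$, which lies in $\mathcal{H}$ by (H2). Since all $w_i\le0$, we have $W\le t_0u\le\max(u,0)$ everywhere and $W\le t_0u+t_iw_i\le\Lambda-\Lambda=0$ on $Z_i$. At $x$ we get $W(x)\ge\frac12u(x)-s\cdot\frac1s$.
\end{proof}

Call a closed set $Z\subsetneq\mathbb{P}^n$ \emph{complete} if for every $x\notin Z$ there is a constant $c$ such that for every $R>0$ some $v\in\mathcal{H}$ satisfies $v\le0$ on $\mathbb{P}^n$, $v\le-R$ on $Z$, and $v(x)\ge-c$. Taking $R=a_k=k$, we see that every point outside a complete set is strongly separated from it. Every proper algebraic subset $Z$, in particular every point, is complete: for $x\notin Z$ take a homogeneous $P$ of positive degree with $P=0$ on $Z$ and $P(x)\ne0$; the single function $v=u_P-\max u_P$ equals $-\infty$ on $Z$ and serves for all $R$.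

\begin{theorem}\label{thm:C}
If $E$ is a convergence set and $Z_1,Z_2,\dots$ are complete closed sets, then $E\cup\bigcup_iZ_i$ is a convergence set. In particular, the union of a convergence set with countably many proper algebraic subsets, or with any countable set, is a convergence set.
\end{theorem}

\begin{proof}
Let $E=\operatorname{Conv}(f)$ with $f$ divergent, $K_k=K_k(f)$, and $E'=E\cup\bigcup_iZ_i$.

First, $E'\ne\mathbb{P}^n$. Each $K_k$ has empty interior by Lemma~\ref{lem:meager}. Suppose $Z_i$ contains a nonempty open set $O$, and pick $x\notin Z_i$. The functions $v$ in the definition of completeness satisfy $v\le-R+c_O$ everywhere by Lemma~\ref{lem:BW}, which contradicts $v(x)\ge-c$ when $R$ is large. So $E'$ is a countable union of closed sets with empty interior, and Baire's theorem applies.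

We verify the criterion of Theorem~\ref{thm:B} with the increasing compact sets $K_k'=K_k\cup Z_1\cup\dots\cup Z_k$, whose union is $E'$, and the constants $\gamma_k=k$. Let $x\notin E'$ and $A>0$. Since $x\notin E$, some $u=u_{h_m}$ has $u(x)\ge A$, and $u\le k$ on $K_k$ for all $k$. Only finitely many $Z_i$ need a correction: choose an integer $s\ge1$ with $u\le s$ on $\mathbb{P}^n$, and let $W$ be given by Lemma~\ref{lem:glue} for $u$ and $Z_1,\dots,Z_s$. Fix $k$. On $K_k$ we have $W\le\max(u,0)\le k$. On $Z_i$ with $i\le s$ we have $W\le0$. On $Z_i$ with $s<i\le k$ we have $W\le\max(u,0)\le s<k$. So $W\le k$ on $K_k'$ for all $k$, while $W(x)\ge\frac12A-1$. As $A$ is arbitrary, Theorem~\ref{thm:B} applies.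
\end{proof}

Completeness cannot be weakened to the assumption that the $Z_i$ are compact convergence sets: by Theorem~\ref{thm:A} the conclusion then fails even for a single $Z_1$ disjoint from a compact $E$.

\section{One circle and two circles on a lacunary curve}\label{sec:curve}

In Sections~\ref{sec:curve}--\ref{sec:XY} we work in $\mathbb{P}^2$ with coordinates $z=(z_0,z_1,z_2)$, and we put $b=[0:0:1]$.

\subsection*{What the curve has to do}
Let $\varphi:\mathbb{C}^*\to\mathbb{C}^3\setminus\{0\}$ be holomorphic and consider the circle $C=\{[\varphi(\tau)]:|\tau|=r\}$. For $P$ homogeneous of degree $d$, the three-circles theorem says that $\max_{|\tau|=e^s}\frac1d\log|P(\varphi(\tau))|$ is a convex function of $s\in\mathbb{R}$. A convex function that is bounded above at two points is bounded above between them; a bound at one point says nothing, provided arbitrarily large slopes of both signs occur. They do not always occur. If the components of $\varphi$ are Laurent polynomials with exponents in $[-N,N]$, then $\tau^{-Nd}P(\varphi(\tau))$ is holomorphic at $\infty$ and $\tau^{Nd}P(\varphi(\tau))$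 is holomorphic at $0$, so
\[
|P(\varphi(\tau))|\le\max\bigl(|\tau|/r,\,r/|\tau|\bigr)^{Nd}\max_{|\tau'|=r}|P(\varphi(\tau'))|,
\]
and $V_C$ is finite on the whole curve. If $\varphi$ merely has a pole or a removable singularity at $0$, the same bound holds for $0<|\tau|<r$. For $C$ to be hulled we therefore need essential singularities at both $0$ and $\infty$, and we want polynomials whose normalized slopes tend to $+\infty$ and to $-\infty$. A Laurent series with large gaps and exponents of alternating sign provides them: its partial sums approximate the curve by algebraic curves, and the error is essentially the first omitted monomial.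

\subsection*{The curves}
Let $n_\nu=(\nu!)^2$, $c_\nu=e^{-\nu n_\nu}$, $\varepsilon_\nu=(-1)^\nu$, and
\[
g(\tau)=\sum_{\nu\ge1}c_\nu\tau^{\varepsilon_\nu n_\nu}=e^{-1}\tau^{-1}+e^{-8}\tau^{4}+e^{-108}\tau^{-36}+e^{-2304}\tau^{576}+\cdots .
\]
The $\nu$-th term has modulus at most $e^{-n_\nu(\nu-|\log|\tau||)}$, so the series converges locally uniformly on $\mathbb{C}^*$. Also $\sum c_\nu\le\sum e^{-\nu}=1/(e-1)<1$. We write $g_k=\sum_{\nu\le k}c_\nu\tau^{\varepsilon_\nu n_\nu}$.

Later the two ends of the curve must be placed near prescribed points, so we allow a family of linear coordinate changes and a small factor in front of $g$. Let $\alpha\ne\beta$ be complex numbers, $L(z_0,z_1)$ a linear form, and $\delta\in(0,1]$. Define linear coordinates on $\mathbb{C}^3$ by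
\begin{equation}\label{eq:y}
y_0=z_1-\beta z_0,\qquad y_1=z_1-\alpha z_0,\qquad y_2=z_2-L(z_0,z_1);
\end{equation}
these are coordinates because $\alpha\ne\beta$, and $b=[0:0:1]_y$, where the subscript indicates $y$-coordinates. Let $\varphi(\tau)\in\mathbb{C}^3$ be the vector with $y$-coordinates $(1,\tau,\delta g(\tau))$, and let $x_\tau=[\varphi(\tau)]$. The \emph{lacunary curve} with data $(\alpha,\beta,L,\delta)$ is
\[
S=\{x_\tau:\tau\in\mathbb{C}^*\},
\]
and the \emph{circle of radius $r>0$ on $S$} is $C(r)=\{x_\tau:|\tau|=r\}$. The map $\tau\mapsto x_\tau$ is injective, since $\tau=y_1/y_0$.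

\subsection*{The approximating polynomials}
To turn the equation $y_2/y_0=\delta g_k(y_1/y_0)$ into a homogeneous polynomial we clear the largest negative and the largest positive exponent of $g_k$. For $k\ge2$ let $s_k^\pm=\max\{n_\nu:\nu\le k,\ \varepsilon_\nu=\pm1\}$, so that $\{s_k^+,s_k^-\}=\{n_k,n_{k-1}\}$, $s_k^-\ge1$ and $s_k^+\ge4$. Put
\begin{equation}\label{eq:Pk}
P_k=y_1^{s_k^-}y_0^{s_k^+-1}y_2-\delta\sum_{\nu\le k}c_\nu\,y_1^{s_k^-+\varepsilon_\nu n_\nu}\,y_0^{s_k^+-\varepsilon_\nu n_\nu}.
\end{equation}
All exponents are nonnegative, and $P_k$ is a nonzero homogeneous polynomial of degree $d_k=n_k+n_{k-1}\in[n_k,2n_k]$. Where $y_0=1$ and $y_1=\tau\ne0$,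
\begin{equation}\label{eq:Pkaffine}
P_k=\tau^{s_k^-}\bigl(y_2-\delta g_k(\tau)\bigr).
\end{equation}
The ratio $N_k=n_{k+1}/d_k=(k+1)^2n_k/d_k$ of the first omitted exponent to the degree satisfies
\begin{equation}\label{eq:Nk}
\tfrac12(k+1)^2\le N_k\le(k+1)^2 .
\end{equation}

\begin{example}\label{ex:P2P3}
The first two polynomials, of degrees $5$ and $40$, are
\begin{align*}
P_2&=y_1y_0^3y_2-\delta\bigl(e^{-1}y_0^5+e^{-8}y_1^5\bigr),\\
P_3&=y_1^{36}y_0^3y_2-\delta\bigl(e^{-1}y_1^{35}y_0^5+e^{-8}y_1^{40}+e^{-108}y_0^{40}\bigr).
\end{align*}
On $S$, \eqref{eq:Pkaffine} gives $P_2(\varphi(\tau))=\delta\tau(e^{-108}\tau^{-36}+\cdots)$ and $P_3(\varphi(\tau))=\delta\tau^{36}(e^{-2304}\tau^{576}+\cdots)$. For $e^{-2}\le|\tau|\le e^2$ the displayed terms give the moduli up to a factor $2$ (proof of Lemma~\ref{lem:vk}(3)), so for $\delta=1$, up to errors of at most $\frac15\log2$,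
\[
\tfrac15\log|P_2(\varphi(\tau))|\approx-21.6-7\log|\tau|,\qquad \tfrac1{40}\log|P_3(\varphi(\tau))|\approx-57.6+15.3\log|\tau| .
\]
Compared with its size on a circle $|\tau|=r$, the first function is larger inside the circle and the second is larger outside: even $k$ see the points of $S$ inside the circle, odd $k$ those outside, with growing slopes. At points off $S$ a second effect appears. At $y=(1,0,y_2)$ we have $\frac1{40}\log|P_3|=-2.7$, against about $-57.6$ on the circle $|\tau|=1$. In general these two numbers are of orders at most $k$ and $k^3$, which is the large factor required for strong separation.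
\end{example}

\begin{lemma}\label{lem:vk}
For each lacunary curve $S$ there are $v_k\in\mathcal{H}$, $k\ge2$, such that:
\begin{enumerate}
\item[(1)] $v_k\le0$ on $\mathbb{P}^2$;
\item[(2)] for each $x\notin S\cup\{b\}$ there is $\kappa(x)$ with $v_k(x)\ge-k-\kappa(x)$ for all large $k$;
\item[(3)] for each $\rho>1$ there are $\kappa$ and $k_0$ such that
\[
\bigl|v_k(x_\tau)-N_k\bigl(\varepsilon_{k+1}\log|\tau|-(k+1)\bigr)\bigr|\le\kappa\qquad(\rho^{-1}\le|\tau|\le\rho,\ k\ge k_0).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
Let $|y|_\infty=\max_i|y_i|$ and $\tilde v_k=\frac1{d_k}\log|P_k|-\log|y|_\infty$. The norms $|y|_\infty$ and $|z|$ are comparable, so $|u_{P_k}-\tilde v_k|\le\kappa_0$ with $\kappa_0$ independent of $k$. Put $v_k=u_{P_k}-\kappa_0-\log2\in\mathcal{H}$. It differs from $\tilde v_k$ by at most $2\kappa_0+\log2$, so it suffices to prove $\tilde v_k\le\log2$ and statements (2), (3) for $\tilde v_k$.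

(1) If $|y|_\infty=1$, then $|P_k|\le1+\sum c_\nu\le2$, so $\tilde v_k\le\log2$.

(2) Since $x\ne b$, the coordinates $y_0,y_1$ of $x$ do not both vanish, and there are three cases. \emph{Case $y_0=1$, $y_1=\tau\ne0$.} By \eqref{eq:Pkaffine},
\[
\tilde v_k(x)=\tfrac{s_k^-}{d_k}\log|\tau|+\tfrac1{d_k}\log|y_2-\delta g_k(\tau)|-\log|y|_\infty .
\]
Here $0\le s_k^-/d_k\le1$, and $y_2-\delta g_k(\tau)\to y_2-\delta g(\tau)\ne0$ because $x\notin S$. So $\tilde v_k(x)$ is bounded below for large $k$. \emph{Case $y_0=1$, $y_1=0$.} The first term of \eqref{eq:Pk} vanishes since $s_k^-\ge1$, and in the sum only the term with $\varepsilon_\nu=-1$, $n_\nu=s_k^-$ survives. Thus $|P_k|=\delta c_\nu\ge\delta c_k=\delta e^{-kn_k}$, and $n_k\le d_k$ gives $\tilde v_k(x)\ge-k-|\log\delta|-\log|y|_\infty$. \emph{Case $y_0=0$, $y_1=1$.} The first term vanishes since $s_k^+-1>0$, only the term with $\varepsilon_\nu=1$, $n_\nu=s_k^+$ survives, so again $|P_k|=\delta c_\nu\ge\delta c_k$, and the same bound holds.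

(3) By \eqref{eq:Pkaffine}, $P_k(\varphi(\tau))=\delta\tau^{s_k^-}R_k(\tau)$ with $R_k=\sum_{\nu>k}c_\nu\tau^{\varepsilon_\nu n_\nu}$. Let $k\ge\max(2,\log\rho)$ and $\rho^{-1}\le|\tau|\le\rho$. The term $\nu=k+1$ has modulus
\[
T_k=\exp\Bigl(n_{k+1}\bigl(\varepsilon_{k+1}\log|\tau|-(k+1)\bigr)\Bigr)\ge e^{-2(k+1)n_{k+1}} .
\]
For $\nu\ge k+2$ the $\nu$-th term has modulus at most $e^{-n_\nu(\nu-\log\rho)}\le e^{-n_\nu}$, and since $n_\nu\ge(k+2)^2n_{k+1}$ and $4(k+1)\le(k+2)^2$,
\[
2(k+1)n_{k+1}\le\frac{2(k+1)}{(k+2)^2}\,n_\nu\le\tfrac12n_\nu .
\]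
So the $\nu$-th term is at most $e^{-n_\nu/2}T_k\le e^{-\nu}T_k$, and the terms with $\nu\ge k+2\ge4$ add up to at most $\frac12T_k$. Hence $|\log|R_k|-\log T_k|\le\log2$. Dividing by $d_k\ge1$, we find that $\tilde v_k(x_\tau)$ differs from $\frac1{d_k}\log T_k=N_k(\varepsilon_{k+1}\log|\tau|-(k+1))$ by at most
\[
|\log\delta|+\log\rho+\log2+\max_{\rho^{-1}\le|\tau|\le\rho}\log|(1,\tau,\delta g(\tau))|_\infty .\qedhere
\]
\end{proof}

The choice of $n_\nu$ and $c_\nu$ balances three needs. The factor $\nu$ in the exponent of $c_\nu$ tends to infinity, so that $g$ converges on all of $\mathbb{C}^*$; the gaps make $N_k\to\infty$; and the loss $k$ on the lines $y_0=0$ and $y_1=0$ in (2) is negligible against the depth $N_k(k+1)$ in (3).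

\begin{proposition}\label{prop:one}
Let $C=C(r)$ be a circle on a lacunary curve $S$.
\begin{enumerate}
\item[(a)] Every $x\notin S\cup\{b\}$ is strongly separated from $C$.
\item[(b)] $V_C(x)=\infty$ for every $x\notin C\cup\{b\}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Take $\rho>1$ with $\rho^{-1}\le r\le\rho$ and let $\kappa$ be as in Lemma~\ref{lem:vk}(3). For $k$ so large that $|\log r|\le\frac14(k+1)$ and $\kappa\le\frac18(k+1)^3$, that lemma and \eqref{eq:Nk} give
\[
v_k\le-\tfrac12(k+1)^2\cdot\tfrac34(k+1)+\kappa\le-\tfrac14(k+1)^3\quad\text{on }C .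
\]
With $a_k=\frac14(k+1)^3$, parts (1) and (2) of the lemma give $0\ge v_k(x)/a_k\ge-(k+\kappa(x))/a_k\to0$.

(b) For $x\notin S$ this follows from (a). Let $x=x_\tau\in S$; then $\theta=|\log|\tau|-\log r|>0$. Take $\rho$ with $r,|\tau|\in[\rho^{-1},\rho]$, and use only those $k\ge k_0$ whose parity makes $\varepsilon_{k+1}(\log|\tau|-\log r)=\theta$. Applying Lemma~\ref{lem:vk}(3) at $x$ and on $C$,
\[
v_k(x)-\max_Cv_k\ge N_k\varepsilon_{k+1}(\log|\tau|-\log r)-2\kappa=N_k\theta-2\kappa\to\infty .
\]
The function $v_k-\max_Cv_k$ lies in $\mathcal{H}$ and is at most $0$ on $C$.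
\end{proof}

Two circles on the same curve behave differently. We state the bound in $\mathbb{P}^n$, with $\mathbb{C}^3=\{z_3=\dots=z_n=0\}\subset\mathbb{C}^{n+1}$, for use in Section~\ref{sec:proofA}.

\begin{lemma}\label{lem:annulus}
Let $C=C(r)$ and $D=C(R)$ with $r<R$ be circles on a lacunary curve, and let $M=\max\{|\varphi(\tau)|:|\tau|=r\text{ or }|\tau|=R\}$. If $h$ is a homogeneous polynomial of degree $m$ on $\mathbb{C}^{n+1}$ and $|h(z)|\le\lambda^m|z|^m$ whenever $[z]\in C\cup D$, then $|h(\varphi(\tau))|\le(\lambda M)^m$ for $r\le|\tau|\le R$.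
\end{lemma}

\begin{proof}
The function $h\circ\varphi$ is holomorphic on $\mathbb{C}^*$ and bounded by $(\lambda M)^m$ on both boundary circles of the annulus. Apply the maximum principle.
\end{proof}

\begin{remark}\label{rem:notstrong}
With $\lambda=1$ the lemma gives $V_{C\cup D}(x_\tau)\le\log(M/|\varphi(\tau)|)<\infty$ for $r<|\tau|<R$, although $V_C(x_\tau)=V_D(x_\tau)=\infty$ by Proposition~\ref{prop:one}(b). This is the counterexample in miniature: $C$ and $D$ are hulled (Proposition~\ref{prop:finite} settles the remaining point $b$), and $C\cup D$ is not. It also shows that $x_\tau$ is not strongly separated from $D$, for otherwise Lemma~\ref{lem:glue}, applied to functions $u\le0$ on $C$ with $u(x_\tau)$ large, would give $V_{C\cup D}(x_\tau)=\infty$.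
\end{remark}

\section{Finite unions of circles on different curves}\label{sec:finite}

The set $X$ will contain infinitely many circles, so we must know that finite unions of circles are hulled. By Remark~\ref{rem:notstrong} the circles have to lie on different curves. Then a typical point lies on at most one of the curves, it is strongly separated from all the other circles, and Lemma~\ref{lem:glue} applies. This leaves $b$, where every $P_k$ vanishes, and the points where two curves meet. These exceptional points are countable in number, and we first show that a countable exceptional set can be removed. The idea is to surround the exceptional point by a sphere on which $V_K=\infty$ and to fill the ball by a large constant. The result is not the logarithm of a polynomial, so we pass through plurisubharmonic functions.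

Recall that a function $U:\mathbb{C}^N\to[-\infty,\infty)$ is \emph{plurisubharmonic} if it is upper semicontinuous, not identically $-\infty$, and subharmonic or identically $-\infty$ on each complex line. The property is local; constants and the functions $\frac1d\log|p|$ with $p$ a nonzero polynomial have it; and it is preserved by finite maxima. Let $\mathcal{L}$ be the class of plurisubharmonic $U$ on $\mathbb{C}^N$ with $U\le\log^+|\cdot|+O(1)$. It contains $\frac1d\log|p|$ whenever $p\ne0$ and $\deg p\le d$.

\begin{theorem}[Siciak--Zaharjuta; {\cite[Thm.~5.1.7]{Klimek}}]\label{thm:SZ}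
For compact $K\subset\mathbb{C}^N$ and every $x\in\mathbb{C}^N$,
\[
\sup\{U(x):U\in\mathcal{L},\ U\le0\text{ on }K\}=\sup\bigl\{\tfrac1{\deg q}\log|q(x)|:\ q\text{ a nonconstant polynomial},\ \|q\|_K\le1\bigr\}.
\]
\end{theorem}

\begin{lemma}\label{lem:remove}
Let $K\subset\mathbb{P}^2$ be a nonempty compact set and $B\subset\mathbb{P}^2$ a countable set with $V_K=\infty$ on $\mathbb{P}^2\setminus(K\cup B)$. Let $x\notin K$, and suppose that some linear form $\ell$ has no zero on $K\cup\{x\}$. Then $V_K(x)=\infty$.
\end{lemma}

\begin{proof}
Identify $\mathbb{P}^2\setminus\{\ell=0\}$ with the affine plane $\{\ell=1\}\cong\mathbb{C}^2$, which contains $K$ and $x$. Restriction to $\{\ell=1\}$ is a bijection $P\mapsto p$ from homogeneous polynomials of degree $d$ to polynomials of degree at most $d$ on $\mathbb{C}^2$, and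
\begin{equation}\label{eq:eta}
\tfrac1d\log|p|=u_P+\eta,\qquad \eta([z])=\log\bigl(|z|/|\ell(z)|\bigr),
\end{equation}
where $\eta$ is a continuous real function on $\mathbb{C}^2$.

Choose a Euclidean ball $\Omega\subset\mathbb{C}^2$ centered at $x$ with $\overline\Omega\cap K=\emptyset$ and $\partial\Omega\cap B=\emptyset$; each point of $B$ excludes at most one radius, so all but countably many small radii work. Then $V_K=\infty$ on $\partial\Omega$. Let $T>0$. For each $y\in\partial\Omega$ there is $u\in\mathcal{H}$ with $u\le0$ on $K$ and $u(y)>T+\max_K\eta-\eta(y)$. By (H1) and \eqref{eq:eta}, the function $u-\max_K\eta+\eta$ has the form $\frac1d\log|p|$ with $\deg p\le d$; it is at most $0$ on $K$ and exceeds $T$ at $y$, hence near $y$. By compactness of $\partial\Omega$, the maximum $U$ of finitely many such functions satisfies $U\in\mathcal{L}$, $U\le0$ on $K$ and $U>T$ on $\partial\Omega$. Define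
\[
\tilde U=\max(U,T)\ \text{ on }\Omega,\qquad \tilde U=U\ \text{ on }\mathbb{C}^2\setminus\Omega .
\]
Since $U$ is continuous into $[-\infty,\infty)$, the set $\{U>T\}$ is an open neighborhood of $\partial\Omega$, and $\tilde U=U$ there. So $\tilde U$ is plurisubharmonic near every point, $\tilde U\in\mathcal{L}$, $\tilde U=U\le0$ on $K$, and $\tilde U(x)\ge T$.

Theorem~\ref{thm:SZ} gives a polynomial $q$ of degree $e\ge1$ with $|q|\le1$ on $K$ and $\frac1e\log|q(x)|\ge T-1$. Let $Q$ be the homogeneous polynomial of degree $e$ that restricts to $q$. By \eqref{eq:eta}, $u_Q+\min_K\eta\le0$ on $K$ and $u_Q(x)\ge T-1-\eta(x)$. Thus $V_K(x)\ge T-1-\eta(x)+\min_K\eta$ for every $T$.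
\end{proof}

\begin{proposition}\label{prop:finite}
Let $S_1,\dots,S_s$ be lacunary curves with $S_i\cap S_j$ countable for $i\ne j$, and let $C_i$ be a circle on $S_i$, of any radius $r_i>0$. Then $K=C_1\cup\dots\cup C_s$ is hulled.
\end{proposition}

\begin{proof}
Let $B=\{b\}\cup\bigcup_{i\ne j}(S_i\cap S_j)$, a countable set.

Let $x\notin K\cup B$. Then $x\ne b$ and $x$ lies on at most one $S_i$; after renumbering, $x\notin S_i$ for $i\ge2$. By Proposition~\ref{prop:one}, $V_{C_1}(x)=\infty$ and $x$ is strongly separated from $C_2,\dots,C_s$. If $s=1$ this already gives $V_K(x)=\infty$. If $s\ge2$, let $A>0$ and take $u\in\mathcal{H}$ with $u\le0$ on $C_1$ and $u(x)\ge A$. The function $W$ of Lemma~\ref{lem:glue} satisfies $W\le\max(u,0)=0$ on $C_1$, $W\le0$ on $C_2\cup\dots\cup C_s$, and $W(x)\ge\frac12A-1$. Hence $V_K(x)=\infty$.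

Now let $x\in B\setminus K$. By Lemma~\ref{lem:remove} it suffices to find a linear form without zeros on $K\cup\{x\}$, and we show that almost every form in the space $\mathbb{C}^3$ of linear forms is of this kind. The forms vanishing at $x$ lie in a hyperplane. In the $y$-coordinates of $S_i$, the form $a_0y_0+a_1y_1+a_2y_2$ vanishes somewhere on $C_i$ exactly when $a_0\in\{-a_1\tau-a_2\delta g(\tau):|\tau|=r_i\}$. For fixed $(a_1,a_2)$ this is the image of a circle under a smooth map to $\mathbb{C}$, so it has area zero. The set of such $(a_0,a_1,a_2)$ is closed, so by Fubini's theorem it has measure zero in $\mathbb{C}^3$, and linear changes of coordinates preserve null sets.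
\end{proof}

\section{Construction of $X$ and $Y$}\label{sec:XY}

Let $\zeta=z_1/z_0$ and $w=z_2/z_0$ be affine coordinates on $\{z_0\ne0\}$. Fix a metric on $\mathbb{P}^2$ that induces its topology, with distance $\operatorname{dist}$ and open balls $\mathbb{B}(a,\eta)$.

\subsection*{Placing the curves}
We need to put a pair of circles near any two given points, and to keep different curves from sharing too many points. By \eqref{eq:y}, $y_1-y_0=(\beta-\alpha)z_0$, so $x_1$ (the parameter $\tau=1$) is the only point of $S$ with $z_0=0$. At the other points $\tau=y_1/y_0=(\zeta-\alpha)/(\zeta-\beta)$, a bijection from $\mathbb{C}\setminus\{\alpha,\beta\}$ onto $\mathbb{C}^*\setminus\{1\}$, and $w=L(1,\zeta)+(y_0/z_0)(y_2/y_0)$. So $S\cap\{z_0\ne0\}$ is the graph over $\mathbb{C}\setminus\{\alpha,\beta\}$ of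
\[
G(\zeta)=L(1,\zeta)+(\zeta-\beta)\,\delta\,g\Bigl(\frac{\zeta-\alpha}{\zeta-\beta}\Bigr).
\]
Since $g$ has infinitely many negative powers of $\tau$, and $\tau$ is a local coordinate vanishing at $\zeta=\alpha$, the function $G$ has an essential singularity at $\alpha$.

\begin{lemma}\label{lem:countable}
Let $S,S'$ be lacunary curves with data $(\alpha,\beta,L,\delta)$ and $(\alpha',\beta',L',\delta')$. If $\alpha\notin\{\alpha',\beta'\}$, then $S\cap S'$ is countable.
\end{lemma}

\begin{proof}
At most one common point has $z_0=0$. The others correspond to zeros of $G-G'$ on the connected open set $\mathbb{C}\setminus\{\alpha,\beta,\alpha',\beta'\}$. This function is not identically zero, because $G$ has an essential singularity at $\alpha$ while $G'$ is holomorphic there. Its zeros are therefore isolated, hence countable.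
\end{proof}

\begin{lemma}\label{lem:place}
Let $p=(\alpha,p')$ and $q=(\beta,q')$ be points of the affine chart with $\alpha\ne\beta$, with neighborhoods $O_p$ and $O_q$. Then there are $L$, $\delta\in(0,1]$ and $r\in(0,1)$ such that on the lacunary curve with data $(\alpha,\beta,L,\delta)$ we have $C(r)\subset O_p$ and $C(1/r)\subset O_q$.
\end{lemma}

\begin{proof}
Let $L$ be the linear form with $L(1,\alpha)=p'$ and $L(1,\beta)=q'$. Then $p=[1:0:0]_y$ and $q=[0:1:0]_y$ by \eqref{eq:y}; these coordinates do not depend on $\delta$. Given $r\in(0,1)$, choose $\delta\in(0,1]$ with $\delta\max_{r\le|\tau|\le1/r}|g|\le r$. On $C(r)$ we have $x_\tau=[1:\tau:\delta g(\tau)]_y$ with second and third entries of modulus at most $r$. On $C(1/r)$ we have $x_\tau=[1/\tau:1:\delta g(\tau)/\tau]_y$ with first and third entries of modulus at most $r$. For small $r$ all such points lie in $O_p$ and $O_q$, respectively.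
\end{proof}

\subsection*{The induction}
Two demands compete. The pairs of circles must be dense, so new circles accumulate on old ones. But a limit of hulled sets has no reason to be hulled. We resolve this by fixing, at stage $j$, finitely many polynomials that separate the first $j$ circles from all points at distance at least $1/j$, and confining all later circles to the open set where these polynomials remain small.

Let $U_0=\{|\zeta|<\frac1{10},\,|w|<\frac1{10}\}$ and $W_0=\{|\zeta-1|<\frac1{10},\,|w|<\frac1{10}\}$. Fix a map $\pi$ from $\{2,3,\dots\}$ to the set of quadruples $(i,\sigma,i',\sigma')$ of positive integers that takes each value infinitely often and satisfies $i,i'<j$ when $\pi(j)=(i,\sigma,i',\sigma')$. (Start from any map taking each value infinitely often and redefine it to be $(1,1,1,1)$ at those $j$ where the inequalities fail; each value loses only finitely many preimages.)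

For $j\ge1$ we construct a lacunary curve $S_j$ with data $(\alpha_j,\beta_j,L_j,\delta_j)$; a number $r_j\in(0,1)$; the circles $C_j,D_j$ of radii $r_j$ and $1/r_j$ on $S_j$; sequences $(a_{j,\sigma})_{\sigma\ge1}$ dense in $C_j$ and $(a'_{j,\sigma})_{\sigma\ge1}$ dense in $D_j$; open sets $U_j\subset U_{j-1}$ and $W_j\subset W_{j-1}$; and finite sets $\mathcal{F}_j,\mathcal{G}_j$ of nonzero homogeneous polynomials of positive degree. With $X_j=C_1\cup\dots\cup C_j$ and $Y_j=D_1\cup\dots\cup D_j$ we require:
\begin{itemize}
\item[(a)] $|\alpha_j|<\frac1{10}$ and $|\beta_j-1|<\frac1{10}$; the $\alpha_j$ are pairwise distinct, and so are the sums $\alpha_j+\beta_j$.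
\item[(b)] $C_j\subset U_{j-1}$, $D_j\subset W_{j-1}$, $X_j\subset U_j$, $Y_j\subset W_j$.
\item[(c)] $u_P\le0$ on $\overline{U_j}$ for all $P\in\mathcal{F}_j$, and for each $x$ with $\operatorname{dist}(x,X_j)\ge\frac1j$ there is $P\in\mathcal{F}_j$ with $u_P(x)>j$. The same holds for $W_j,Y_j,\mathcal{G}_j$.
\item[(d)] If $j\ge2$ and $\pi(j)=(i,\sigma,i',\sigma')$, then $C_j\subset\mathbb{B}(a_{i,\sigma},\frac1j)$ and $D_j\subset\mathbb{B}(a'_{i',\sigma'},\frac1j)$.
\end{itemize}

\emph{Step $j$: the circles.} For $j=1$ let $O=U_0$ and $O'=W_0$. For $j\ge2$ let $O=U_{j-1}\cap\mathbb{B}(a_{i,\sigma},\frac1j)$ and $O'=W_{j-1}\cap\mathbb{B}(a'_{i',\sigma'},\frac1j)$; since $i,i'<j$, the centers are already defined, and they lie in $X_{j-1}\subset U_{j-1}$ and $Y_{j-1}\subset W_{j-1}$, so $O$ and $O'$ are nonempty open sets. Choose $p\in O$ with $\zeta$-coordinate $\alpha_j\notin\{\alpha_1,\dots,\alpha_{j-1}\}$, and then $q\in O'$ with $\zeta$-coordinate $\beta_j$ such that $\alpha_j+\beta_j$ differs from the earlier sums. Since $O\subset U_0$ and $O'\subset W_0$, (a) holds. Lemma~\ref{lem:place}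 gives $S_j$ and $r_j$ with $C_j\subset O$ and $D_j\subset O'$, which is (d) and the first half of (b). Choose the dense sequences in $C_j$ and $D_j$.

\emph{Step $j$: the polynomials.} By (a), $\alpha_i\notin\{\alpha_{i'},\beta_{i'}\}$ for $i\ne i'$, so the curves $S_1,\dots,S_j$ meet pairwise in countable sets by Lemma~\ref{lem:countable}. By Proposition~\ref{prop:finite}, applied with the radii $r_i$ and then with the radii $1/r_i$, both $X_j$ and $Y_j$ are hulled. For each $x$ in the compact set $\{\operatorname{dist}(\cdot,X_j)\ge\frac1j\}$ take $u\in\mathcal{H}$ with $u\le0$ on $X_j$ and $u(x)>j+1$; then $u-1=u_P$ for some $P$, with $u_P<0$ on $X_j$ and $u_P>j$ near $x$. Finitely many such $P$ cover the compact set; they form $\mathcal{F}_j$. Let $U_j=U_{j-1}\cap\{u_P<0\text{ for all }P\in\mathcal{F}_j\}$. This set is open, it contains $X_j=X_{j-1}\cup C_j\subset U_{j-1}$, and $u_P\le0$ on its closure by continuity. Define $\mathcal{G}_j$ and $W_j$ in the same way from $Y_j$ and $W_{j-1}$. This completes the induction.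

Put
\[
X=\overline{\bigcup_jC_j},\qquad Y=\overline{\bigcup_jD_j},
\]
and for $n\ge3$ regard them as subsets of $\mathbb{P}^n$ through $\mathbb{P}^2=\{z_3=\dots=z_n=0\}$.

\begin{proposition}\label{prop:XY}
For every $n\ge2$, the sets $X$ and $Y$ are disjoint compact convergence sets in $\mathbb{P}^n$.
\end{proposition}

\begin{proof}
They are closed in $\mathbb{P}^2$, and $X\subset\overline{U_0}$, $Y\subset\overline{W_0}$, which are disjoint. We treat $X$; for $Y$ replace $C,U,\mathcal{F}$ by $D,W,\mathcal{G}$.

Let $n=2$ and $\mathcal{F}=\bigcup_j\mathcal{F}_j$. For each $j$ all circles $C_i$ lie in $U_j$: for $i\le j$ by (b), and for $i>j$ because $C_i\subset U_{i-1}\subset U_j$. So $X\subset\overline{U_j}$ for all $j$, and by (c) $u_P\le0$ on $X$ for all $P\in\mathcal{F}$. If $x\notin X$ and $j\ge1/\operatorname{dist}(x,X)$, then $\operatorname{dist}(x,X_j)\ge\operatorname{dist}(x,X)\ge\frac1j$, so some $P\in\mathcal{F}_j$ has $u_P(x)>j$. Thus $X=\{\sup_{P\in\mathcal{F}}u_P<\infty\}\ne\mathbb{P}^2$, and Lemma~\ref{lem:family} applies.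

For $n\ge3$ view the elements of $\mathcal{F}$ as polynomials in $z_0,\dots,z_n$ and add the linear forms $kz_i$ with $k\ge1$ and $3\le i\le n$. At a point with some $z_i\ne0$, $i\ge3$, we have $u_{kz_i}=\log k+\log(|z_i|/|z|)\to\infty$. On $\mathbb{P}^2$ the new functions equal $-\infty$ and the old ones are unchanged. So the supremum is finite exactly on $X$, and Lemma~\ref{lem:family} applies again.
\end{proof}

\section{The union $X\cup Y$ is not a convergence set}\label{sec:proofA}

Let $\varphi_j:\mathbb{C}^*\to\mathbb{C}^3\subset\mathbb{C}^{n+1}$ be the lift of $S_j$, let $A_j=\{[\varphi_j(\tau)]:r_j\le|\tau|\le1/r_j\}$ be the annulus bounded by $C_j$ and $D_j$, and let $x_j=[\varphi_j(-1)]\in A_j$ (Figure~\ref{fig:pair}).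

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!15] (-1.6,-1.7) rectangle (7.6,1.4);
\draw[dashed] (0,0) circle (1);
\draw[dashed] (3,0) circle (1);
\draw[dashed] (6,0) circle (1);
\filldraw[fill=white,thick] (0.3,0.35) circle (0.3);
\filldraw[fill=white,thick] (5.7,-0.25) circle (0.3);
\node at (0.3,0.35) {\small $\alpha_j$};
\node at (5.7,-0.25) {\small $\beta_j$};
\node at (-0.3,0.3) {\small $C_j$};
\node at (6.3,-0.2) {\small $D_j$};
\fill (3,0.05) circle (0.04) node[above] {\small $x_j$};
\node at (0,-1.35) {\small $|\zeta|<\frac1{10}$};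
\node at (3,-1.35) {\small $|\zeta-\frac12|<\frac1{10}$};
\node at (6,-1.35) {\small $|\zeta-1|<\frac1{10}$};
\end{tikzpicture}
\caption{One pair of circles, projected to the $\zeta$-line (not to scale). The circles $C_j\subset X$ and $D_j\subset Y$ project to small circles around $\alpha_j$ and $\beta_j$; the annulus on the curve $S_j$ that they bound projects to the shaded region outside both, together with $\zeta=\infty$. The sets $X$ and $Y$ lie over the closed left and right dashed discs, while the point $x_j$ of the annulus lies over the midpoint of $\alpha_j$ and $\beta_j$.}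
\label{fig:pair}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:XY}, $X$ and $Y$ are disjoint compact convergence sets. At $\tau=-1$ we have $z_0\ne0$ and $\zeta-\alpha_j=-(\zeta-\beta_j)$, so $x_j$ has $\zeta=\frac12(\alpha_j+\beta_j)$. By (a) the points $x_j$ are pairwise distinct and $|\zeta-\frac12|<\frac1{10}$, so $x_j\notin\overline{U_0}\cup\overline{W_0}\supset X\cup Y$.

Let $f=\sum h_m$ be a formal power series with $\operatorname{Conv}(f)\supseteq X\cup Y$, and let $K_k=K_k(f)$ be the sets \eqref{eq:Kk}. The compact space $X$ is the union of the closed sets $X\cap K_k$, so by Baire's theorem one of them contains a nonempty relatively open set $O_X\subset X$. In the same way we get $O_Y\subset Y$, and since the $K_k$ increase, there is one $k$ with $O_X\cup O_Y\subset K_k$.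

The points $a_{i,\sigma}$ are dense in $\bigcup_iC_i$, hence in $X$, and the points $a'_{i',\sigma'}$ are dense in $Y$. So there are a quadruple $(i,\sigma,i',\sigma')$ and $\eta>0$ with
\[
X\cap\mathbb{B}(a_{i,\sigma},\eta)\subset O_X,\qquad Y\cap\mathbb{B}(a'_{i',\sigma'},\eta)\subset O_Y .
\]
There are infinitely many $j>1/\eta$ with $\pi(j)=(i,\sigma,i',\sigma')$, and for these (d) gives $C_j\subset O_X$ and $D_j\subset O_Y$, hence $C_j\cup D_j\subset K_k$. This is where it matters that $\pi$ runs through pairs of points: $O_X$ and $O_Y$ are unrelated, and the two circles with the \emph{same} index must fall into them.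

For such $j$, Lemma~\ref{lem:annulus} with $\lambda=e^k$ gives a constant $M_j$ with
\begin{equation}\label{eq:final}
|h_m(\varphi_j(\tau))|\le(e^kM_j)^m\qquad(m\ge1,\ r_j\le|\tau|\le1/r_j).
\end{equation}
Taking $\tau=-1$ and using \eqref{eq:CH}, we get $x_j\in\operatorname{Conv}(f)$ for infinitely many $j$. Since $x_j\notin X\cup Y$, no series $f$ has $\operatorname{Conv}(f)=X\cup Y$.
\end{proof}

\begin{remark}
The bound \eqref{eq:final} holds on the whole annulus, so every set $\operatorname{Conv}(f)\supseteq X\cup Y$ contains $A_j$ for infinitely many $j$.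
\end{remark}

\begin{thebibliography}{9}

\bibitem{CM}
Juan Chen and Daowei Ma, \emph{Pluripolar hulls and convergence sets}, arXiv:1710.08827 (2017).

\bibitem{Klimek}
M. Klimek, \emph{Pluripotential Theory}.

\end{thebibliography}
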